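# Testing G-projectivity on syzygies cut out of Koszul duals

Throughout, $R$ is a commutative Noetherian ring, $\mathrm{mod}\,R$ is the category of finitely generated $R$-modules, and $(-)^*=\mathrm{Hom}_R(-,R)$. Complexes are cohomological (differentials raise degree), and $Z[j]^i=Z^{i+j}$. We abbreviate "finitely generated" to f.g.

## 1. Finitely generated modules cut out of $\mathrm{Hom}(K,E)$

Let $\mathfrak m$ be a maximal ideal, $n\ge 1$, $\kappa=R/\mathfrak m$, and let $E=E_R(\kappa)$ be the injective hull. The module $E$ is a good target for maps, but usually it is not f.g. We manufacture from it a family of f.g. modules that still contain large pieces of $E$. There are three ingredients.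

**Koszul complexes.** For $x\in R$ let $K(x)$ be the complex $R\xrightarrow{\,x\,}R$ in degrees $-1,0$. For $x_1,\dots,x_r$ let $K=K(x_1)\otimes\cdots\otimes K(x_r)$, a complex of f.g. free modules in degrees $-r,\dots,0$ (and $K=R$ if $r=0$). We have $H^0(K)=R/(x_1,\dots,x_r)$. Multiplication by $x_i$ on $K(x_i)$ is null-homotopic (use the identity from degree $0$ to degree $-1$), hence it is null-homotopic on $K$ and on $A\otimes K$ for every complex $A$. So $(x_1,\dots,x_r)$ kills $H(A\otimes K)$. Also, $A$ is a subcomplex of $A\otimes K(x)$ with quotient $A[1]$, so there is a long exact sequence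
$$H^i(A)\xrightarrow{\pm x}H^i(A)\to H^i(A\otimes K(x))\to H^{i+1}(A)\xrightarrow{\pm x}H^{i+1}(A).\tag{1}$$
In particular, if all $H^i(A)$ are f.g., so are all $H^i(A\otimes K(x))$; likewise for boundedness of cohomology.

**Matlis duality for finite length.** The functor $\mathrm{Hom}(-,E)$ is exact and $\mathrm{Hom}(\kappa,E)\cong\kappa$. By induction on length, if $V$ is f.g. and killed by a power of $\mathfrak m$, then $\mathrm{Hom}(V,E)$ has finite length, equal to that of $V$.

**Free resolutions of complexes.** Let $Z$ be a complex with f.g. cohomology, vanishing in degrees $>u$. Then there is a quasi-isomorphism $P\to Z$ with every $P^i$ f.g. free and $P^i=0$ for $i>u$. To see this, first replace $Z$ by its subcomplex $\cdots\to Z^{u-1}\to\ker(Z^u\to Z^{u+1})\to0$, whose inclusion in $Z$ is a quasi-isomorphism. Now suppose that $P^i$ and $f:P^i\to Z^i$ are built for $i>k$, so that $H^i(f)$ is an isomorphism for $i>k+1$ and $\ker(P^{k+1}\to P^{k+2})\to H^{k+1}(Z)$ is onto, with kernel $W$. Choose f.g. free modules $L_1$ with a surjection $L_1\to W$, and $L_2$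 with a surjection $L_2\to H^k(Z)$. Put $P^k=L_1\oplus L_2$, with differential $L_1\to W\subseteq P^{k+1}$ and $L_2\to 0$. Map basis elements of $L_2$ to cocycles representing their classes. Map a basis element of $L_1$ to an element of $Z^k$ whose boundary is the image in $Z^{k+1}$ of the corresponding element of $W$; that image is a coboundary by the choice of $W$. Then $H^{k+1}(f)$ is an isomorphism and $\ker(P^k\to P^{k+1})\to H^k(Z)$ is onto, so the construction continues.

**The construction.** Let $K$ be the Koszul complex on generators $x_1,\dots,x_r$ of $\mathfrak m^n$ and put $J=\mathrm{Hom}_R(K,E)$. This is a complex of injective modules in degrees $0,\dots,r$. As $E$ is injective, $H^i(J)\cong\mathrm{Hom}(H^{-i}(K),E)$. Since $H^{-i}(K)$ is f.g. and killed by $\mathfrak m^n$, each $H^i(J)$ has finite length. Fix a resolution $P\to J$ by f.g. free modules with $P^i=0$ for $i>r$, and put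
$$C_s=C_s(\mathfrak m,n)=\mathrm{coker}(P^{s-1}\to P^s)\qquad(s\le0).$$
These modules are f.g. For $s\le 0$ we have $H^{s-1}(P)=0$, so the kernel of $P^{s-1}\to P^s$ is the image of $P^{s-2}$, and $P^{s-1}\to P^s$ induces an isomorphism of $C_{s-1}$ onto its image. This gives exact sequences
$$0\to C_{s-1}\to P^s\to C_s\to0\qquad(s\le0).\tag{2}$$
Moreover $H^0(P)=\ker(P^0\to P^1)/\mathrm{im}(P^{-1}\to P^0)$ sits inside $C_0$, so
$$(0:_E\mathfrak m^n)=\mathrm{Hom}(R/\mathfrak m^n,E)=H^0(J)\cong H^0(P)\subseteq C_0(\mathfrak m,n).\tag{3}$$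

**Example.** Let $R=\mathbb Z$, $\mathfrak m=(p)$. Then $\mathfrak m^n=(p^n)$, $E=\mathbb Z[1/p]/\mathbb Z$, and $J$ is $E\xrightarrow{p^n}E$ in degrees $0,1$. It has $H^0(J)\cong\mathbb Z/p^n$ and $H^1(J)=0$, because $E$ is divisible. For $P$ take $\mathbb Z\xrightarrow{p^n}\mathbb Z$ in degrees $-1,0$, mapping to $J$ by $1\mapsto 1/p^n$ in degree $0$. Then $C_0=\mathbb Z/p^n$, $C_{-1}=\mathbb Z$, and $C_s=0$ for $s\le-2$.

**The purpose.** We will see that the modules $C_s(\mathfrak m,n)$ are Ext-orthogonal to every totally reflexive module, and that they are numerous enough to detect total reflexivity.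

## 2. The class $\mathcal G$ and its double orthogonal

**Definition.** A module $M\in\mathrm{mod}\,R$ is G-projective (of G-dimension zero, totally reflexive) if the natural map $\delta_M:M\to M^{**}$ is an isomorphism and $\mathrm{Ext}^i_R(M,R)=0=\mathrm{Ext}^i_R(M^*,R)$ for all $i>0$. The full subcategory of these modules is $\mathcal G$.

F.g. projective modules are in $\mathcal G$. Over $k[x]/(x^2)$, with $k$ a field, the ring is self-injective, so all the Ext conditions hold for every f.g. module. For the module $k$ we have $k^*=xR\cong k$, hence $k^{**}\cong k$. The map $\delta_k$ is not zero, since $1\mapsto x$ defines a functional on $k$ that is nonzero at $1$, so $\delta_k$ is an isomorphism. Thus $k\in\mathcal G$ is not free. Over $\mathbb Z$, write $M=\mathbb Z^q\oplus T$ with $T$ finite. Then $\mathrm{Ext}^1(M,\mathbb Z)\cong T$, so $\mathcal G$ consists of the f.g. free groups.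

**Definition.** For a full subcategory $\mathcal X$ of $\mathrm{mod}\,R$ put
$$\mathcal X^{\bot}=\{N\in\mathrm{mod}\,R:\mathrm{Ext}^i_R(X,N)=0\ \forall X\in\mathcal X,\ i\ge1\},\qquad {}^{\bot}\mathcal X=\{M\in\mathrm{mod}\,R:\mathrm{Ext}^i_R(M,X)=0\ \forall X\in\mathcal X,\ i\ge1\}.$$

By the definition of $\mathcal G$, every f.g. free module lies in $\mathcal G^\bot$. Straight from the definitions, $\mathcal G\subseteq{}^\bot(\mathcal G^\bot)$. Is this an equality? In other words, is a module that is Ext-orthogonal to everything that all of $\mathcal G$ is Ext-orthogonal to forced to be totally reflexive? Ryo Takahashi's "Remarks on modules approximated by G-projective modules" (arXiv:math/0509624, 2005) poses this for commutative Noetherian Henselian local rings. The equality is known there, for example, for generically Gorenstein Cohen–Macaulay local rings with a canonical module. The answer is yes, and neither "Henselian" nor "local" is needed.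

**Theorem 1.** Let $R$ be any commutative Noetherian ring. Then $\mathcal G={}^\bot(\mathcal G^\bot)$. In particular this holds for every commutative Noetherian Henselian local ring. More precisely, the modules $C_s(\mathfrak m,n)$ ($\mathfrak m$ a maximal ideal, $n\ge1$, $s\le0$) lie in $\mathcal G^\bot$, and for $M\in\mathrm{mod}\,R$
$$M\in\mathcal G\iff \mathrm{Ext}^i_R(M,R)=0\ (i\ge1)\ \text{ and }\ \mathrm{Ext}^1_R(M,C_s(\mathfrak m,n))=0\text{ for all }\mathfrak m,n,s.\tag{4}$$
For local $R$ this is a countable family of test modules.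

A cotorsion pair in $\mathrm{mod}\,R$ is a pair $(\mathcal A,\mathcal B)$ of full subcategories with $\mathcal A=\{M:\mathrm{Ext}^1(M,N)=0\ \forall N\in\mathcal B\}$ and $\mathcal B=\{N:\mathrm{Ext}^1(X,N)=0\ \forall X\in\mathcal A\}$. It is hereditary if $\mathrm{Ext}^i(X,N)=0$ for all $X\in\mathcal A$, $N\in\mathcal B$, $i\ge1$. An example is (f.g. projectives, $\mathrm{mod}\,R$): if $0\to M'\to F\to M\to0$ is exact with $F$ f.g. free and $\mathrm{Ext}^1(M,M')=0$, the sequence splits and $M$ is projective.

**Theorem 2.** Let $R$ be any commutative Noetherian ring. Then $(\mathcal G,\mathcal G^\bot)$ is a hereditary cotorsion pair in $\mathrm{mod}\,R$. That is, vanishing of $\mathrm{Ext}^1$ alone suffices on both sides: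
$$\mathcal G=\{M\in\mathrm{mod}\,R:\mathrm{Ext}^1_R(M,N)=0\ \forall N\in\mathcal G^\bot\},\tag{5}$$
$$\mathcal G^\bot=\{N\in\mathrm{mod}\,R:\mathrm{Ext}^1_R(X,N)=0\ \forall X\in\mathcal G\}.\tag{6}$$

## 3. Syzygies, cosyzygies, and uniform Ext bounds

We need a cheap way to put modules into $\mathcal G^\bot$. It rests on the fact that one can move inside $\mathcal G$ in both directions.

**Lemma 1.** If $X\in\mathcal G$, there are exact sequences $0\to Y\to F\to X\to0$ and $0\to X\to F'\to X'\to0$ with $F,F'$ f.g. free and $Y,X'\in\mathcal G$. In the first, $F\to X$ may be any surjection from a f.g. free module.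

*Proof.* First, $X^*\in\mathcal G$. Indeed $(\delta_X)^*\circ\delta_{X^*}=\mathrm{id}_{X^*}$ and $(\delta_X)^*$ is an isomorphism, so $\delta_{X^*}$ is one. The two Ext conditions for $X^*$ are those for $X$ in the other order, because $X^{**}\cong X$.

Take $0\to Y\to F\to X\to0$ with $F$ f.g. free. Then $\mathrm{Ext}^i(Y,R)\cong\mathrm{Ext}^{i+1}(X,R)=0$ for $i\ge1$, and $0\to X^*\to F^*\to Y^*\to0$ is exact because $\mathrm{Ext}^1(X,R)=0$. Dualize again. We get an exact sequence
$$0\to Y^{**}\to F^{**}\to X^{**}\to\mathrm{Ext}^1(Y^*,R)\to0,$$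
and $\mathrm{Ext}^{i+1}(Y^*,R)\cong\mathrm{Ext}^i(X^*,R)=0$ for $i\ge1$. Under $\delta_F$ and $\delta_X$ the map $F^{**}\to X^{**}$ is the surjection $F\to X$. So $\mathrm{Ext}^1(Y^*,R)=0$, and comparing kernels shows that $\delta_Y$ is an isomorphism. Hence $Y\in\mathcal G$.

For the second sequence apply this to $X^*$: take $0\to Y\to F\to X^*\to0$ with $Y\in\mathcal G$ and dualize. Since $\mathrm{Ext}^1(X^*,R)=0$, we get $0\to X\cong X^{**}\to F^*\to Y^*\to0$, and $Y^*\in\mathcal G$. $\square$

**Lemma 2.** Let $N\in\mathrm{mod}\,R$ and suppose there is an integer $c$ such that $\mathrm{Ext}^i(X,N)=0$ for all $X\in\mathcal G$ and all $i>c$. Then $N\in\mathcal G^\bot$.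

*Proof.* Let $X\in\mathcal G$ and $q\ge\max(c,0)$. By Lemma 1, applied $q$ times, $X$ is a $q$-th syzygy of some $X^{(q)}\in\mathcal G$. For $i\ge1$, dimension shifting gives $\mathrm{Ext}^i(X,N)\cong\mathrm{Ext}^{i+q}(X^{(q)},N)$, which is zero since $i+q>c$. $\square$

It is essential that $c$ does not depend on $X$: the proof applies the bound to $X^{(q)}$, not to $X$.

## 4. Modules of finite injective dimension, and where they run out

The obvious supply for Lemma 2 is the f.g. modules of finite injective dimension: if $\mathrm{inj.dim}\,N=c<\infty$, then $N\in\mathcal G^\bot$. Let us see how far this goes.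

**Artinian local rings.** Let $(R,\mathfrak m,\kappa)$ be Artinian local. For large $n$ we have $\mathfrak m^n=0$, and we may take the empty list of generators. Then $K=R$, $J=E$, and $E$ is f.g. (it has the length of $R$). The complex $P$ is a free resolution of $E$, so $C_0=E$ and $C_{-j}$ is a $j$-th syzygy of $E$. Let $X\in\mathcal G$. From (2),
$$\mathrm{Ext}^{i-1}(X,C_{-j})\to\mathrm{Ext}^i(X,C_{-j-1})\to\mathrm{Ext}^i(X,P^{-j})=0\qquad(i\geq 1).$$
By induction on $j$, $\mathrm{Ext}^i(X,C_{-j})=0$ for $i>j$. This bound is uniform in $X$, so Lemma 2 gives $C_{-j}\in\mathcal G^\bot$.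

Now let $M\in{}^\bot(\mathcal G^\bot)$. Since $M$ has finite length, it embeds in some $E^q$. As $\mathrm{Ext}^1(M,C_{-1})=0$, the map $M\to E^q=C_0^q$ lifts along $(P^0)^q\to C_0^q$, and the lift is still injective. So $M$ embeds in a free module. This is the first step toward $M\cong M^{**}$, and the rest of the proof will be a repetition of it.

**Example.** Let $R=k[x,y]/(x,y)^2$, so $E=\mathrm{Hom}_k(R,k)$ with dual basis $1^\vee,x^\vee,y^\vee$. Here $x\,x^\vee=y\,y^\vee=1^\vee$ and $x\,y^\vee=y\,x^\vee=0$. The kernel of $R^2\to E$, $e_1\mapsto x^\vee$, $e_2\mapsto y^\vee$, has dimension $6-3=3$ and is spanned by $ye_1$, $xe_2$, $xe_1-ye_2$. So $C_{-1}\cong k^3\in\mathcal G^\bot$. Hence $\mathrm{Ext}^1(X,k)=0$ for $X\in\mathcal G$, and minimal free resolutions show that $X$ is free. Therefore $\mathcal G$ consists of the f.g. free modules, $\mathcal G^\bot=\mathrm{mod}\,R$, and ${}^\bot(\mathrm{mod}\,R)$ is the class of f.g. projectives, that is, $\mathcal G$.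

**Cohen–Macaulay local rings.** Let $R$ be Cohen–Macaulay local with system of parameters $y_1,\dots,y_d$. The Koszul complex $K'$ on $y_1^n,\dots,y_d^n$ is a free resolution of $R/(y_1^n,\dots,y_d^n)$. So $\mathrm{Hom}(K',E)$ is an injective resolution, of length $d$, of the finite length module $N_n=(0:_E(y_1^n,\dots,y_d^n))\supseteq(0:_E\mathfrak m^n)$. Again $N_n$ and its syzygies are in $\mathcal G^\bot$, by the same argument with bounds shifted by $d$. The embedding argument works too, applied to the finite length quotients $M/\mathfrak m^nM$.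

**The breaking point.** Let $R=k[[x,y]]/(x^2,xy)$. The nonzero element $x$ is killed by $\mathfrak m=(x,y)$, so $\mathrm{depth}\,R=0$. Recall Bass's theorem: a nonzero f.g. module of finite injective dimension over a local ring has injective dimension equal to the depth of the ring. So such a module $N$ over this $R$ would be injective. Then $(0:_Nx)=\mathrm{Hom}(R/(x),N)$ would be a f.g. injective module over $R/(x)=k[[y]]$, hence divisible by $y$, hence zero by Nakayama. But $x^2=0$ gives $xN\subseteq(0:_Nx)=0$, so $N=(0:_Nx)=0$. There are no nonzero f.g. modules of finite injective dimension over this ring, and the first approach has no test modules at all.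

In the Cohen–Macaulay case $\mathrm{Hom}(K',E)$ was a resolution of a module. Here, with $K$ the Koszul complex on $x,y$, we have $H^{-2}(K)=(0:_R\mathfrak m)\neq0$ and $H^0(K)=k$. So $J=\mathrm{Hom}(K,E)$ has cohomology in degrees $0$ and $2$ and does not resolve a module. The way out is to keep the complex $J$, which is still a bounded complex of injectives with f.g. cohomology, and to pass to modules only at the left end of its free resolution.

## 5. Cokernels in free resolutions of complexes lie in $\mathcal G^\bot$

For a module $X$ and a complex $Z$ write $\mathrm{Ext}^j(X,Z)=\mathrm{Hom}_D(X,Z[j])$, where $D$ is the derived category of $R$-modules. It depends on $Z$ only up to quasi-isomorphism, short exact sequences of complexes give long exact sequences, and $\mathrm{Ext}^j(X,C[-s])=\mathrm{Ext}^{j-s}(X,C)$ for a module $C$. If $I$ is a bounded-below complex of injectives, then $\mathrm{Ext}^j(X,I)=H^j(\mathrm{Hom}(X,I))$. Finally: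
$$\text{if } Z \text{ is bounded},\ Z^k=0 \text{ for } k>u,\ \text{and } \mathrm{Ext}^i(X,Z^k)=0 \text{ for all } k,\ i\ge1,\ \text{then } \mathrm{Ext}^j(X,Z)=0 \text{ for } j>u.\tag{7}$$
This follows by induction on the number of terms from the sequences $0\to Z^{>k}\to Z^{\ge k}\to Z^k[-k]\to0$, since $\mathrm{Ext}^j(X,Z^k[-k])=\mathrm{Ext}^{j-k}(X,Z^k)=0$ for $j>u\ge k$.

**Lemma 3.** Let $Z$ be a complex with bounded f.g. cohomology such that $H^j(Z)=0$ for $j<a$. Suppose there is $b$ with $\mathrm{Ext}^j(X,Z)=0$ for all $X\in\mathcal G$ and all $j>b$. Let $P\to Z$ be a resolution by f.g. free modules with $P^i=0$ for $i>u$, and put $C_s=\mathrm{coker}(P^{s-1}\to P^s)$. Then for all $s\le a$: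

1. there is an exact sequence $0\to C_{s-1}\to P^s\to C_s\to0$, in which $C_{s-1}$ is identified with $\mathrm{im}(P^{s-1}\to P^s)$;
2. $C_s\in\mathcal G^\bot$.

*Proof.* (1) As $s-1<a$, we have $H^{s-1}(P)=0$. So the kernel of $P^{s-1}\to P^s$ is the image of $P^{s-2}$, and $P^{s-1}\to P^s$ induces $C_{s-1}\cong\mathrm{im}(P^{s-1}\to P^s)$.

(2) If $s>u$ then $C_s=0$, so assume $s\le u$. Since $H^j(P)=0$ for $j<s$, the natural map from $P$ to
$$T=(0\to C_s\to P^{s+1}\to\cdots\to P^u\to0)$$
is a quasi-isomorphism, so $T\cong Z$ in $D$. From $0\to P^{>s}\to T\to C_s[-s]\to0$ we get, for $X\in\mathcal G$, the exact sequence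
$$\mathrm{Ext}^j(X,Z)\to\mathrm{Ext}^{j-s}(X,C_s)\to\mathrm{Ext}^{j+1}(X,P^{>s}).$$
The left term vanishes for $j>b$. The right term vanishes for $j+1>u$, by (7), since $\mathrm{Ext}^i(X,R)=0$ for $i\geq1$. So $\mathrm{Ext}^i(X,C_s)=0$ for all $i>c:=\max(b,u-1)-s$. This $c$ does not depend on $X$, and Lemma 2 gives $C_s\in\mathcal G^\bot$. $\square$

**Corollary 4.** $C_s(\mathfrak m,n)\in\mathcal G^\bot$ for all maximal ideals $\mathfrak m$, all $n\ge1$ and all $s\le0$.

*Proof.* The complex $J$ of Section 1 has bounded finite length cohomology, zero in degrees $<0$. As it consists of injectives in degrees $0,\dots,r$, we have $\mathrm{Ext}^j(X,J)=H^j(\mathrm{Hom}(X,J))=0$ for $j>r$ and every $X$. Apply Lemma 3 with $a=0$, $b=r$. $\square$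

## 6. Building a free coresolution of $M$, and Theorem 1

**Proposition 5.** Let $M\in\mathrm{mod}\,R$ satisfy $\mathrm{Ext}^1(M,R)=0$ and $\mathrm{Ext}^1(M,C_s(\mathfrak m,n))=0$ for all $\mathfrak m$, $n\ge1$, $s\le0$. Then $\delta_M:M\to M^{**}$ is an isomorphism and $\mathrm{Ext}^i(M^*,R)=0$ for all $i\ge1$.

*Proof.* Call a f.g. module *good* if it satisfies the hypotheses.

**Step 1: maps to test modules factor through free modules.** Let $M$ be good and let $g:M\to C_s(\mathfrak m,n)$ with $s\le0$. By (2) and $\mathrm{Ext}^1(M,C_{s-1})=0$, the map $g$ lifts to $P^s$, which is f.g. free.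

**Step 2: a good module is torsionless, i.e. functionals separate points.** Let $M$ be good and $0\ne y\in M$. Choose a maximal ideal $\mathfrak m$ with $y/1\ne0$ in $M_{\mathfrak m}$. By Krull's intersection theorem there is $n$ with $y/1\notin\mathfrak m^nM_{\mathfrak m}$, so $y$ has nonzero image in $V=M/\mathfrak m^nM$. The module $V$ has finite length and is killed by $\mathfrak m^n$. Every nonzero submodule contains a simple one, so $V$ is an essential extension of its socle $\kappa^q$. The inclusion $\kappa^q\hookrightarrow E^q$ extends to $V\to E^q$ because $E^q$ is injective, and the extension is injective because the socle is essential. Its image is killed by $\mathfrak m^n$. With (3) we obtain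
$$M\to M/\mathfrak m^nM\hookrightarrow(0:_E\mathfrak m^n)^q\hookrightarrow C_0(\mathfrak m,n)^q,$$
a map that does not kill $y$. By Step 1, applied to each component, it factors as $M\to L\to C_0(\mathfrak m,n)^q$ with $L$ f.g. free. So $y$ has nonzero image in $L$, and a coordinate function on $L$ gives $f\in M^*$ with $f(y)\ne0$.

**Step 3: a good module embeds in a free module with good cokernel.** Let $M$ be good, let $f_1,\dots,f_q$ generate $M^*$, and let $\varphi=(f_1,\dots,f_q):M\to F=R^q$. By Step 2, $\varphi$ is injective; put $M_1=\mathrm{coker}\,\varphi$. Each functional on $M$ is a combination $\sum a_if_i$, hence factors through $\varphi$, and so does every map from $M$ to a f.g. free module. Let $N=R$ or $N=C_s(\mathfrak m,n)$. By Step 1 (trivially for $N=R$), every map $M\to N$ factors through a f.g. free module, hence through $\varphi$. Since $\mathrm{Ext}^1(F,N)=0$,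
$$\mathrm{Ext}^1(M_1,N)=\mathrm{coker}\bigl(\mathrm{Hom}(F,N)\to\mathrm{Hom}(M,N)\bigr)=0.$$
So $M_1$ is good.

Note the bookkeeping: orthogonality of $M_1$ to $C_s$ was paid for by orthogonality of $M$ to $C_{s-1}$. This is why the argument uses all $s\le0$.

**Step 4: iterate and dualize.** Put $M_0=M$. Step 3 gives exact sequences $0\to M_i\to F^i\to M_{i+1}\to0$ for all $i\ge0$, with $F^i$ f.g. free and $M_{i+1}$ good. They splice to an exact sequence $0\to M\to F^0\to F^1\to\cdots$. Because $\mathrm{Ext}^1(M_{i+1},R)=0$, each $0\to M_{i+1}^*\to(F^i)^*\to M_i^*\to0$ is exact. Splicing, $\cdots\to(F^1)^*\to(F^0)^*\to M^*\to0$ is a free resolution of $M^*$. Its dual is $F^0\to F^1\to\cdots$, which is exact at $F^i$ for $i\ge1$. So $\mathrm{Ext}^i(M^*,R)=0$ for $i\ge1$. Finally, the sequence $0\to M\to F^0\to F^1$ maps by biduality to $0\to M^{**}\to(F^0)^{**}\to(F^1)^{**}$. Both are exact, the second because $(F^1)^*\to(F^0)^*\to M^*\to0$ is. As $\delta_{F^0}$ and $\delta_{F^1}$ are isomorphisms, so is $\delta_M$. $\square$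

**Proof of Theorem 1.** Corollary 4 says that the test modules lie in $\mathcal G^\bot$. If $M\in\mathcal G$, then $\mathrm{Ext}^i(M,N)=0$ for all $N\in\mathcal G^\bot$ and $i\ge1$ by definition. So $M\in{}^\bot(\mathcal G^\bot)$. If $M\in{}^\bot(\mathcal G^\bot)$, then the right-hand side of (4) holds, since $R$ and all $C_s(\mathfrak m,n)$ lie in $\mathcal G^\bot$. If the right-hand side of (4) holds, Proposition 5 gives that $\delta_M$ is an isomorphism and $\mathrm{Ext}^i(M^*,R)=0$ for $i\ge1$. Together with $\mathrm{Ext}^i(M,R)=0$ for $i\ge1$ this is $M\in\mathcal G$. The three conditions are therefore equivalent. For local $R$ there is one $\mathfrak m$, and the pairs $(n,s)$ are countable in number. $\blacksquare$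

## 7. From $\mathrm{Ext}^1$ to all $\mathrm{Ext}^i$: the obstacle and the map $\theta$

We turn to Theorem 2. The equality (6) is a dimension shift. The inclusion $\subseteq$ is clear. If $\mathrm{Ext}^1(X,N)=0$ for all $X\in\mathcal G$, then for $X\in\mathcal G$ and $i\ge1$ Lemma 1 provides an $(i-1)$-st syzygy $Y\in\mathcal G$ of $X$, and $\mathrm{Ext}^i(X,N)\cong\mathrm{Ext}^1(Y,N)=0$. In (5) the inclusion $\subseteq$ is also clear. So from now on fix
$$M\in\mathrm{mod}\,R\quad\text{with}\quad\mathrm{Ext}^1(M,N)=0\ \text{ for all }N\in\mathcal G^\bot.$$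
Proposition 5 uses only $\mathrm{Ext}^1$, so $\delta_M$ is an isomorphism and $\mathrm{Ext}^i(M^*,R)=0$ for $i\ge1$. What is missing is $\mathrm{Ext}^i(M,R)=0$ for $i\ge2$.

The sensible attempt is to shift in the second variable. Embed $N\in\mathcal G^\bot$ in a f.g. injective $I$ with cokernel $N'$. Then $\mathrm{Ext}^i(X,N')\cong\mathrm{Ext}^{i+1}(X,N)=0$ for $X\in\mathcal G$ and $i\ge1$, so $N'\in\mathcal G^\bot$, and $\mathrm{Ext}^2(M,N)\cong\mathrm{Ext}^1(M,N')=0$. Over an Artinian local ring this is a complete argument, since every f.g. module embeds in some f.g. $E^q$. In general it fails at the first move: over $\mathbb Z$, a f.g. injective group is divisible, hence zero, so $N=\mathbb Z$ does not embed in one.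

Instead we compare with Tor. Let $B\to M^*$ be a resolution by f.g. free modules, $B$ in degrees $\le0$. For a bounded-below complex $I$ of injectives let
$$\theta_I:\ B\otimes I\to M^*\otimes I\to\mathrm{Hom}(M,I),\qquad f\otimes e\mapsto(m\mapsto f(m)e)\ \text{ on the second arrow}.\tag{8}$$
If $N\to I_N$ is an injective resolution and $\theta_{I_N}$ is a quasi-isomorphism, then $\mathrm{Ext}^i(M,N)\cong H^i(B\otimes I_N)\cong H^i(B\otimes N)$. This is $0$ for $i\ge1$, because $B\otimes N$ lives in degrees $\le0$. So the goal is that $\theta_{I_N}$ is a quasi-isomorphism for every $N\in\mathcal G^\bot$.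

We use two standard facts.

* Tensoring with a bounded-above complex $A$ of free modules preserves quasi-isomorphisms. (For an acyclic complex $W$, $A$ is the union of its bounded subcomplexes $A^{\ge-k}$, and $A^{\ge-k}\otimes W$ is acyclic by induction on the number of terms. Pass to the direct limit, and apply the result to mapping cones.)
* A chain map from an acyclic complex to a bounded-below complex of injectives is null-homotopic. Hence if $A\to I$ and $A\to I'$ are quasi-isomorphisms into bounded-below complexes of injectives, then $I$ and $I'$ are homotopy equivalent.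

The map $\theta_I$ is natural in $I$, and the following are immediate. If $I\simeq I'$ are homotopy equivalent, $\theta_I$ is a quasi-isomorphism if and only if $\theta_{I'}$ is. A degreewise split exact sequence of such complexes stays exact under $B\otimes-$ and $\mathrm{Hom}(M,-)$, so it gives a morphism of long exact sequences. For a bounded complex $L$ of f.g. free modules, $I\otimes L$ is again a bounded-below complex of injectives, $\mathrm{Hom}(M,I\otimes L)=\mathrm{Hom}(M,I)\otimes L$, and $\theta_{I\otimes L}=\theta_I\otimes L$.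

**Lemma 6.** If $I$ is a bounded complex of injectives, $\theta_I$ is a quasi-isomorphism.

*Proof.* The degreewise split sequences $0\to I^{>k}\to I^{\ge k}\to I^k[-k]\to0$ and the five lemma reduce to the case where $I$ is a single injective module in degree $0$. Since the $B^{-p}$ are f.g. free, $B^{-p}\otimes I\cong\mathrm{Hom}((B^{-p})^*,I)$ naturally, by $\beta\otimes e\mapsto(g\mapsto g(\beta)e)$. As $I$ is injective,
$$H^{-p}(B\otimes I)\cong\mathrm{Hom}(H^p(B^*),I)=\mathrm{Hom}(\mathrm{Ext}^p(M^*,R),I)=0\qquad(p\ge1).$$
For $p=0$ we have $H^0(B^*)=M^{**}$, and the isomorphism reads $M^*\otimes I\cong\mathrm{Hom}(M^{**},I)$, $f\otimes e\mapsto(g\mapsto g(f)e)$. Composing with the isomorphism $\mathrm{Hom}(\delta_M,I)$ gives $f\otimes e\mapsto(m\mapsto f(m)e)$, which is $H^0(\theta_I)$. $\square$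

An injective resolution $I_N$ is in general unbounded. If we cut it at a high degree, the left part is covered by Lemma 6. The tail $I_N^{>t}$ lives in high degrees, but $B$ extends to $-\infty$, so $B\otimes I_N^{>t}$ may have cohomology in low degrees. The next lemma excludes exactly this, for tails with f.g. cohomology and a uniform Ext bound.

**Lemma 7.** Let $Z$ and $a$ satisfy the hypotheses of Lemma 3. Then $H^j(B\otimes Z)=0$ for $j<a$.

*Proof.* Let $P\to Z$ and $C_s$ be as in Lemma 3. Since $B$ and $P$ are bounded-above complexes of free modules and each $P^i$ is f.g. free,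
$$H^j(B\otimes Z)\cong H^j(B\otimes P)\cong H^j(M^*\otimes P)\cong H^j(\mathrm{Hom}(M,P)).$$
Let $j<a$ and let $g:M\to P^j$ have zero composite with $P^j\to P^{j+1}$. Since $H^j(P)=0$, $g$ maps into $\mathrm{im}(P^{j-1}\to P^j)$, which is $C_{j-1}$ by Lemma 3(1) with $s=j$. By Lemma 3 with $s=j-1$ and $s=j-2$, the sequence $0\to C_{j-2}\to P^{j-1}\to C_{j-1}\to0$ is exact and $C_{j-2}\in\mathcal G^\bot$. So $\mathrm{Ext}^1(M,C_{j-2})=0$, and $g$ lifts to a map $M\to P^{j-1}$. Thus $g$ is a coboundary. $\square$

Lemma 7 does not apply to $I_N^{>t}$ itself, whose cohomology need not be f.g. For $N=\mathbb Z$ and $I_N=(\mathbb Q\to\mathbb Q/\mathbb Z)$, the tail $I_N^{>0}$ is $\mathbb Q/\mathbb Z$ in degree $1$. We therefore tensor with Koszul complexes first, which makes all cohomology finite length, and obtain the cut from a free resolution on the other side of Matlis duality.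

## 8. Cutting a Koszul-twisted resolution, and Theorem 2

Fix $N\in\mathcal G^\bot$, an injective resolution $N\to I_N$, a maximal ideal $\mathfrak m$, $E=E_R(\kappa)$ with $\kappa=R/\mathfrak m$, and the Koszul complex $K$ on generators $x_1,\dots,x_r$ of $\mathfrak m$ itself.

For a complex $A$ let $A^\vee=\mathrm{Hom}(A,E)$, with $\mathrm{Hom}(A^{-i},E)$ in degree $i$ and the transposed differential, without signs. Since $E$ is injective, $H^i(A^\vee)\cong\mathrm{Hom}(H^{-i}(A),E)$, so $(-)^\vee$ preserves quasi-isomorphisms. For a bounded complex $L$ of f.g. free modules let $L^*$ be the transposed complex formed in the same way with $R$ in place of $E$. Then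
$$(A\otimes L)^\vee\cong A^\vee\otimes L^*.\tag{9}$$
The terms agree because $\mathrm{Hom}(A^p\otimes L^q,E)\cong\mathrm{Hom}(A^p,E)\otimes(L^q)^*$. The signs agree because the part $(-1)^p\,1\otimes d$ of the differential on $A^p\otimes L^{q-1}$ transposes to $(-1)^p\,1\otimes d^*$, and $(-1)^p=(-1)^{-p}$ is the sign belonging to $(A^\vee)^{-p}$. The same computation with $R$ for $E$ and $A$ bounded f.g. free gives $(A\otimes L)^*\cong A^*\otimes L^*$. Since $K(x)^*$ is $R\xrightarrow{x}R$ in degrees $0,1$, it is isomorphic to $K(x)[-1]$. So $K^*$ is, up to isomorphism, a tensor product of shifts of the $K(x_i)$.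

**Step 1: rewrite $I_N\otimes K\otimes K^*$ as a Matlis dual.** This will turn brutal truncation of a free complex into the cut we want. The complex $Y=(N\otimes K)^\vee$ lies in degrees $0,\dots,r$. The modules $H^i(N\otimes K)$ are f.g. and killed by $\mathfrak m$, so they are finite-dimensional $\kappa$-vector spaces, and $Y$ has finite length cohomology. Let $Q\to Y$ be a resolution by f.g. free modules with $Q^i=0$ for $i>r$, and put
$$Z_1=(Q\otimes K)^\vee\cong Q^\vee\otimes K^*.$$
Its terms are finite direct sums of copies of $E$, and it is bounded below. Consider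
$$N\otimes K\to Y^\vee\to Q^\vee.$$
The first map is biduality into $E$. On cohomology it is the map $V\to\mathrm{Hom}(\mathrm{Hom}(V,E),E)$ for finite-dimensional $\kappa$-vector spaces $V$. Since $\mathrm{Hom}(V,E)=\mathrm{Hom}_\kappa(V,(0:_E\mathfrak m))$ and $(0:_E\mathfrak m)\cong\kappa$, this is biduality for vector spaces, an isomorphism. The second map is $(-)^\vee$ of a quasi-isomorphism. So $N\otimes K\to Q^\vee$ is a quasi-isomorphism. So is $N\otimes K\to I_N\otimes K$. Both $Q^\vee$ and $I_N\otimes K$ are bounded-below complexes of injectives, hence they are homotopy equivalent. Tensoring with $K^*$,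
$$Z_1\simeq I_N\otimes K\otimes K^*\quad\text{(homotopy equivalence)}.\tag{10}$$

**Step 2: cut.** For $t\ge0$ the subcomplex $Q^{\ge-t}$ of $Q$ has quotient $Q^{<-t}$. This gives a degreewise split exact sequence of complexes of injectives
$$0\to V_t\to Z_1\to J_t\to0,\qquad V_t=(Q^{<-t}\otimes K)^\vee,\quad J_t=(Q^{\ge-t}\otimes K)^\vee.\tag{11}$$
As $Q^{\ge-t}\otimes K$ lies in degrees $[-t-r,r]$, $J_t$ is bounded, in degrees $[-r,t+r]$. As $Q^{<-t}\otimes K$ lies in degrees $\le-t-1$, $V_t$ lies in degrees $\ge t+1$.

**Step 3: $V_t$ satisfies the hypotheses of Lemma 3 with $a=t+1$.** This is what lets Lemma 7 control the tail. Vanishing of $H^j(V_t)$ for $j<t+1$ is clear. For bounded f.g. cohomology, use (1) repeatedly. The complex $Q$ has bounded f.g. cohomology, hence so does $Q\otimes K$. The complex $Q^{\ge-t}\otimes K$ is a bounded complex of f.g. free modules. In both cases the cohomology is killed by $\mathfrak m$ because of the factor $K$. So both have bounded finite length cohomology, hence so do their duals $Z_1$ and $J_t$, and by the long exact sequence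 of (11) so does $V_t$. (Without the second factor $K$, the truncation $Q^{\ge-t}$ need not have finite length cohomology in degree $-t$, and its dual need not have f.g. cohomology.)

For the uniform Ext bound let $X\in\mathcal G$. By (10), $Z_1$ is isomorphic in $D$ to $N\otimes K\otimes K^*$, a complex of finite direct sums of copies of $N$ in degrees $[-r,r]$. Since $N\in\mathcal G^\bot$, (7) gives $\mathrm{Ext}^j(X,Z_1)=0$ for $j>r$. Also $\mathrm{Ext}^j(X,J_t)=H^j(\mathrm{Hom}(X,J_t))=0$ for $j>t+r$. From
$$\mathrm{Ext}^{j-1}(X,J_t)\to\mathrm{Ext}^j(X,V_t)\to\mathrm{Ext}^j(X,Z_1)$$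
we get $\mathrm{Ext}^j(X,V_t)=0$ for $j>t+r+1$, a bound independent of $X$.

**Step 4: $\theta_{Z_1}$ is a quasi-isomorphism.** By Lemma 7, $H^j(B\otimes V_t)=0$ for $j\le t$. Trivially $H^j(\mathrm{Hom}(M,V_t))=0$ for $j\le t$. Apply $B\otimes-$ and $\mathrm{Hom}(M,-)$ to (11) and compare the long exact sequences: for $j<t$ the vertical maps in
$$\begin{array}{ccc}H^j(B\otimes Z_1)&\xrightarrow{H^j(\theta_{Z_1})}&H^j(\mathrm{Hom}(M,Z_1))\\ \downarrow&&\downarrow\\ H^j(B\otimes J_t)&\xrightarrow{H^j(\theta_{J_t})}&H^j(\mathrm{Hom}(M,J_t))\end{array}$$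
are isomorphisms, since their kernels and cokernels are controlled by degrees $j$ and $j+1\le t$ of the $V_t$ terms. The bottom map is an isomorphism by Lemma 6. As $t$ is arbitrary, $\theta_{Z_1}$ is a quasi-isomorphism. By (10), so is $\theta_{I_N\otimes K\otimes K^*}=\theta_{I_N}\otimes K\otimes K^*$.

**Step 5: remove the Koszul factors.** Let $c$ be the mapping cone of $\theta_{I_N}$. We have $H^i(B\otimes I_N)\cong H^i(B\otimes N)=\mathrm{Tor}_{-i}(M^*,N)$ and $H^i(\mathrm{Hom}(M,I_N))=\mathrm{Ext}^i(M,N)$, all f.g., so each $H^i(c)$ is f.g. By Step 4, $c\otimes K\otimes K^*$ is exact, and up to isomorphism and shift it is obtained from $c$ by tensoring successively with $2r$ complexes $K(x)$, $x\in\{x_1,\dots,x_r\}\subseteq\mathfrak m$. Let $c_k$ be the complex after $k$ factors, so $c_0=c$. By (1), all $c_k$ have f.g. cohomology modules. If $(c_k)_{\mathfrak m}$ is exact and $c_k=c_{k-1}\otimes K(x)$, then by (1) localized at $\mathfrak m$ the element $x$ acts bijectively on each $H^i(c_{k-1})_{\mathfrak m}$. Since $x\in\mathfrak m$, Nakayama's lemma gives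 $H^i(c_{k-1})_{\mathfrak m}=0$. Starting from $(c_{2r})_{\mathfrak m}$, which is exact, we descend to $H^i(c)_{\mathfrak m}=0$ for all $i$. The complex $c$ depends only on $M$, $N$, $B$ and $I_N$, not on $\mathfrak m$, and $\mathfrak m$ was an arbitrary maximal ideal. So $c$ is exact, i.e. $\theta_{I_N}$ is a quasi-isomorphism.

**Step 6: conclude.** For every $N\in\mathcal G^\bot$ and $i\ge1$,
$$\mathrm{Ext}^i(M,N)\cong H^i(B\otimes I_N)\cong H^i(B\otimes N)=0,$$
because $B\otimes N$ is concentrated in degrees $\le0$. Taking $N=R\in\mathcal G^\bot$ gives $\mathrm{Ext}^i(M,R)=0$ for all $i\ge1$. Together with Proposition 5, $M\in\mathcal G$. This proves (5), and (6) was proved in Section 7. The cotorsion pair is hereditary because, by the definition of $\mathcal G^\bot$, all $\mathrm{Ext}^i(X,N)$ with $X\in\mathcal G$, $N\in\mathcal G^\bot$, $i\ge1$ vanish. This proves Theorem 2. $\blacksquare$
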